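# Bounded flows that no local rule can approximate: well-balanced classes that are not asymptotically negligible

## 1. Nested colored squares with prescribed charge

Everything in this lecture turns on three families of finite colored squares, $W_k^0, W_k^+, W_k^-$, built by recursion. Put
$$N_k=6\cdot 3^{2^k},\qquad c_k=N_k/2,\qquad L_0=1,\qquad L_{k+1}=N_kL_k\qquad(k\ge 0).$$
So $N_0=18$, $N_1=54$, $N_2=486$, and $L_1=18$, $L_2=972$.

**Definition (arrays).** For $s\in\{0,+,-\}$ the array $A_k^s:\{0,\dots,N_k-1\}^2\to\{0,+,-\}$ is as follows; $(i,j)$ means column $i$, row $j$.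

* $A_k^0$ has $+$ at $(c_k-1,c_k)$ and $-$ at $(c_k,c_k)$, and $0$ elsewhere. These two positions are called the *pair*.
* $A_k^+$ is $A_k^0$, except that column $N_k-2$ is entirely $+$.
* $A_k^-$ is $A_k^0$, except that column $1$ is entirely $-$.

Since $N_k\ge 18$, the columns $1$ and $N_k-2$ are neither equal to nor adjacent to the columns $c_k-1,c_k$ of the pair.

**Definition (blocks).** $W_k^s$ is a coloring of $\{0,\dots,L_k-1\}^2$ by $0,+,-$. $W_0^s$ is the single symbol $s$, and $W_{k+1}^s$ carries the block $W_k^{A_k^s(i,j)}$ at position $L_k(i,j)$, for all $0\le i,j<N_k$.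

By hand: $W_1^0$ is an $18\times18$ square of zeros with one $+$ at $(8,9)$ and one $-$ at $(9,9)$. $W_1^+$ has in addition eighteen $+$ signs filling column $16$; $W_1^-$ has eighteen $-$ signs filling column $1$. The square $W_2^0$ is $972\times972$. It consists of $54\times54$ blocks of side $18$; the block at $(26,27)$ is $W_1^+$, the one at $(27,27)$ is $W_1^-$, and all others are $W_1^0$.

Read $\pm$ as $\pm1$. The *charge* of a block is the sum of its entries.

**Charge formula.** The charge of $W_k^s$ is $sL_k$. This is clear for $k=0$. In the step, the pair contributes $L_k-L_k=0$, the blocks $W_k^0$ contribute $0$, and the full column in $W_{k+1}^{\pm}$ contributes $\pm N_kL_k=\pm L_{k+1}$.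

What are these blocks for? Think of $\pm1$ as sources and sinks of a fluid. The squares $W_{k+1}^+$ and $W_{k+1}^0$ differ only inside one column of width $L_k$. Near their boundaries, of length $4L_{k+1}$, they look the same except along a fraction of order $1/N_k$. Yet their charges differ by $L_{k+1}$, which is a quarter of the perimeter. So if a flow carries the charge away, and if the flow at a point is computed from the colors near that point, then the fluxes through the two boundaries nearly agree, while they have to differ by $L_{k+1}$. A local rule cannot do the job, even approximately. We shall see that a bounded flow that is not local can do it. This answers a question about the cohomology of tilings, to which we now turn.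

## 2. Pattern-equivariant forms and two ways for a class to be small

Tiles are compact, are the closures of their interiors, have disjoint interiors, and may carry labels. $B_R(x)$ is the open ball. The *$R$-patch* of a tiling ${\bf T}$ of $\mathbb R^n$ at $x$ is the set of tiles meeting $B_R(x)$. We say that the $R$-patches at $x$ and $y$ *agree* if translation by $y-x$ carries the first onto the second, labels included. The tiling has *finite local complexity* (FLC) if for every $R$ there are finitely many $R$-patches up to translation. It is *repetitive* if for every $R$ and $x$ there is $D$ such that every ball of radius $D$ contains a point at which the $R$-patch agrees with the one at $x$. It is *aperiodic* if it has no nonzero period. The *hull* $\Omega_{\bf T}$ is the closure of $\{{\bf T}-x\}$ in the topology in which $\omega,\omega'$ are close if, for some small $u,v\in\mathbb R^n$, the tilings $\omega-u$ and $\omega'-v$ have the same tiles meeting a large ball about $0$. For FLC tilings it is a compact metrizable space on which $\mathbb R^n$ acts continuously by translation.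

**Definition (strongly PE).** A form $\omega$ on $\mathbb R^n$ is *strongly pattern-equivariant* (strongly PE) if there is $R>0$, called a radius, such that $\omega(x)=\omega(y)$ whenever the $R$-patches at $x$ and $y$ agree. Values are compared in the standard trivialization.

(With patches defined by "tiles contained in $B_R(x)$" one gets the same notion: if $d$ bounds the diameters of the tiles, the tiles meeting $B_R(x)$ are among those contained in $B_{R+d}(x)$, and the tiles contained in $B_R(x)$ are among those meeting it.)

**Definition (weakly PE).** A smooth form is *weakly PE* if it is the uniform limit of smooth strongly PE forms, and each of its partial derivatives of every order is the uniform limit of the corresponding partial derivatives of these forms.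

**Example 1.** Let $u:\mathbb Z\to\{0,1\}$, $u(0)=0$ and $u(j)\equiv v_2(j) \pmod 2$ for $j\neq0$, where $v_2(j)$ is the exponent of $2$ in $j$. Let ${\bf T}_1$ tile $\mathbb R$ by the intervals $[j,j+1]$ with label $u(j)$. It is clearly FLC.

*Repetitive.* Given $M$, take $\kappa$ even with $2^\kappa>M$. If $j\equiv2^\kappa\pmod{2^{\kappa+1}}$ and $0<|s|\le M$, then $v_2(s)<\kappa=v_2(j)$, so $v_2(j+s)=v_2(s)$; also $u(j)=0=u(0)$. So the labels on $\{-M,\dots,M\}$ recur around every such $j$.

*Aperiodic.* A period is an integer. If $p=2^aq$ with $q$ odd, then $j=2^{a+1}$ has $v_2(j)=a+1$ and $v_2(j+p)=v_2(2^a(2+q))=a$, so $u(j)\ne u(j+p)$.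

*Any $8\cdot4^{k-1}$ consecutive labels determine the position modulo $4^k$* $(k\ge1)$. For $k=1$: ones occur only at even positions, and every position $\equiv2\pmod 4$ has label $1$, so the parity is determined. Among eight consecutive positions there are two consecutive multiples of $4$, say $4a$ and $4(a+1)$. Since $u(4i)=u(i)$ and one of $a,a+1$ is odd, one of them has label $0$. So the class of even positions containing a $0$ is $0\bmod4$. For the step from $k$ to $k+1$: in $8\cdot 4^k$ consecutive labels we know the positions modulo $4$. The labels at the $8\cdot4^{k-1}$ consecutive multiples of $4$ are consecutive labels of $u$, by $u(4i)=u(i)$, and they determine these multiples divided by $4$ modulo $4^k$.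

Now let $\chi\in C_c^\infty(-\frac14,\frac14)$ with $\chi(0)=1$, and $h_k(x)=\sum_{j\in4^k\mathbb Z}\chi(x-j)$. By what we just proved $h_k$ is strongly PE. So $g=\sum_{k\ge0}2^{-k}h_k$ is weakly PE. It is not strongly PE: $g(0)=2$, while $g(j)<2$ for integers $j\ne0$, and by repetitivity every $R$-patch at $0$ recurs at some integer $j\neq0$.

The *PE cohomology* in degree $n$ is the space of smooth strongly PE $n$-forms (all are closed) modulo $\{d\gamma:\gamma\text{ a smooth strongly PE }(n-1)\text{-form}\}$. By a known theorem it is canonically isomorphic to the top real Čech cohomology $\check H^n(\Omega_{\bf T},\mathbb R)$, written $H^n(\Omega_{\bf T},\mathbb R)$. We shall only use the forms.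

**Definition (the two properties).** Let $\alpha$ be a smooth strongly PE $n$-form. The class $[\alpha]$ is *asymptotically negligible* if $\alpha=d\beta$ with $\beta$ smooth and weakly PE. It is *well-balanced* if $\alpha=d\beta$ with $\beta$ smooth and bounded on $\mathbb R^n$, with no equivariance required.

Smooth strongly PE forms are bounded (Lemma 3.1 below), hence so are weakly PE forms. Therefore neither property depends on the representative, and asymptotically negligible implies well-balanced. The question is about the converse.

**Example 2.** Let ${\bf T}$ be the tiling of $\mathbb R^n$ by the cubes $v+[0,1]^n$, $v\in\mathbb Z^n$. Patches at $x$ and $y$ (of any radius) agree iff $y-x\in\mathbb Z^n$, so strongly PE means $\mathbb Z^n$-periodic. If $f\,\mathrm{vol}=d\beta$ with $\|\beta\|_\infty\le C$, Stokes on $[0,m]^n$ gives $m^n\left|\int_{[0,1]^n}f\right|\le 2nC\,m^{n-1}$, so $f$ has mean zero. Then $f=\Delta u=\operatorname{div}\nabla u$ with $u$ smooth and periodic, by Fourier series. So here every well-balanced class is even $0$.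

**Conjecture** (the source is Michael Kelly, Lorenzo Sadun, "Pattern Equivariant Mass Transport in Aperiodic Tilings and Cohomology", arXiv:1809.09789 (2018)). *Let ${\bf T}$ be an arbitrary tiling that is repetitive and has finite local complexity. Then every well-balanced class in $H^n(\Omega_{\bf T},\mathbb R)$ is asymptotically negligible.*

It is a known result that this holds for repetitive aperiodic ${\bf T}$ if $n=1$, or if ${\bf T}$ is a codimension-1 cut-and-project tiling with canonical window. In general the conjecture is false. To state this precisely we fix a norm. Every $(n-1)$-form is the contraction of the volume form with a vector field $V$, and its *comass* at a point, the largest value on orthonormal $(n-1)$-tuples, is $|V|$. So its integral over a piece of a hyperplane is at most the area times the sup of the comass. For $n=2$, $V\leftrightarrow V_1\,dy-V_2\,dx$, with differential $\operatorname{div}V\,dx\wedge dy$. We write $\|\cdot\|_\infty$ for the sup of the comass.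

**Theorem 1.** For every $n\ge2$ there are an aperiodic, repetitive FLC tiling ${\bf T}$ of $\mathbb R^n$ and a smooth strongly PE $n$-form $\alpha$ such that

* (a) $\alpha=d\beta$ with $\beta$ smooth and bounded, so $[\alpha]$ is well-balanced;
* (b) if $\beta'$ is any bounded $C^1$ form with $d\beta'=\alpha$, and $\gamma$ is any strongly PE form, then $\|\beta'-\gamma\|_\infty\ge\frac18$. In particular no primitive of $\alpha$ is a uniform limit of strongly PE forms, so $[\alpha]$ is not asymptotically negligible.

The tiling can be chosen with uniquely ergodic hull.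

**Corollary.** The conjecture holds in dimension $n$ iff $n=1$.

**Theorem 2.** Let ${\bf T}$ be FLC and $\alpha$ smooth strongly PE of degree $n$. Then $[\alpha]$ is well-balanced iff there are strongly PE smooth $\gamma_j$ with $\sup_j\|\gamma_j\|_\infty<\infty$ and $\|\alpha-d\gamma_j\|_\infty\to0$. It is asymptotically negligible iff such $\gamma_j$ can be chosen uniformly Cauchy.

So one property means boundedly approximable, the other uniformly convergently approximable, by strongly PE primitives. Theorem 1 says that these differ in every dimension $n\ge2$.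

## 3. Functions on the hull, and mollification

This section collects three lemmas that are used several times. Let ${\bf T}$ be FLC, $\Omega=\Omega_{\bf T}$, and let $\mathcal S$ be the space of smooth strongly PE functions.

**Lemma 3.1.**

1. Every $g\in\mathcal S$ is bounded, its partial derivatives are in $\mathcal S$, and it is uniformly continuous.
2. Let $F$ be bounded and uniformly continuous on $\mathbb R^n$, and suppose that for every $\varepsilon>0$ there is $R$ with $|F(x)-F(y)|\le\varepsilon$ whenever the $R$-patches at $x$ and $y$ agree. Then $\hat F({\bf T}-x)=F(x)$ defines a function that extends continuously to $\Omega$. This applies to every $F\in\mathcal S$.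
3. $\{\hat g:g\in\mathcal S\}$ is dense in $C(\Omega)$.

*Proof.* (1) Let $R$ be a radius for $g$, and let $\mathcal P_1,\dots,\mathcal P_m$ be $R$-patches of ${\bf T}$ representing all $R$-patches up to translation. Given $x$, its $R$-patch is $\mathcal P_i+v$ for some $i,v$. Put $y=x-v$. The tiles of $\mathcal P_i$ are tiles of ${\bf T}$, they cover $B_R(y)$, and each meets $B_R(y)$. Any other tile of ${\bf T}$ meeting the open ball $B_R(y)$ would have interior points in it and would overlap them. So $\mathcal P_i$ is the $R$-patch at $y$, and $g(x)=g(y)$. Such $y$ lie in a fixed bounded set, on which $g$ is bounded. Next, if the $(R+1)$-patches at $x$ and $y$ agree, then $g(x+t)=g(y+t)$ for $|t|<1$, so all derivatives at $x$ and $y$ agree. Thus derivatives are in $\mathcal S$, hence bounded, and $g$ is Lipschitz.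

(2) If ${\bf T}-x={\bf T}-y$, all patches agree, so $F(x)=F(y)$. Given $\varepsilon$, take $R$ as in the hypothesis and $\delta$ with $|F(x)-F(x')|\le\varepsilon$ for $|x-x'|\le\delta$. If ${\bf T}-x$ and ${\bf T}-y$ are close enough, there are $|t|,|t'|\le\delta$ such that the $R$-patches at $x+t$ and $y+t'$ agree, so $|F(x)-F(y)|\le3\varepsilon$. Hence $\hat F$ is uniformly continuous on the dense orbit and extends.

(3) The $\hat g$ form an algebra containing the constants. By Stone–Weierstrass we need to separate points. Choose a point (puncture) in each tile type. Let $\omega_1\ne\omega_2$; after exchanging them, $\omega_1$ has a tile of some type $t$ with puncture $q$ that is not a tile of $\omega_2$. Let $\chi\ge0$ be a bump function at $0$ with $\chi(0)>0$, so narrow that no type-$t$ puncture $p$ of $\omega_2$ has $\chi(q-p)\ne0$. Let $g(x)=\sum_p\chi(x+q-p)$, summed over punctures of type-$t$ tiles of ${\bf T}$. Only tiles with puncture close to $x+q$ matter, so $g\in\mathcal S$. The function $\omega\mapsto\sum_{p}\chi(q-p)$, with the sum over type-$t$ punctures of $\omega$, is continuous on $\Omega$ and equals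 $g(x)$ at ${\bf T}-x$, so it is $\hat g$. Thus $\hat g(\omega_1)>0=\hat g(\omega_2)$. $\square$

**Lemma 3.2 (mollifying keeps the class).** Let $\varphi\in C_c^\infty(\mathbb R^n)$, $\int\varphi=1$, and $f\in\mathcal S$. Then $f*\varphi\in\mathcal S$ and $f-f*\varphi$ is the divergence of a field in $\mathcal S^n$.

*Proof.* If $\varphi$ lives in $B_\delta(0)$ and $f$ has radius $R$, then $f*\varphi$ has radius $R+\delta$, because agreement of $(R+\delta)$-patches at $x,y$ implies agreement of $R$-patches at $x-t,y-t$ for $|t|\le\delta$. From $f(x)-f(x-t)=\int_0^1t\cdot\nabla f(x-st)\,ds$ we get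
$$f(x)-(f*\varphi)(x)=\operatorname{div}_x\int\varphi(t)\,t\int_0^1f(x-st)\,ds\,dt,$$
and the field on the right is smooth and strongly PE with radius $R+\delta$. $\square$

**Lemma 3.3.** For a smooth strongly PE $n$-form $\alpha$ the following are equivalent.

1. $[\alpha]$ is asymptotically negligible.
2. There are smooth strongly PE $\gamma_j$, uniformly Cauchy, with $\|\alpha-d\gamma_j\|_\infty\to0$.
3. There is a continuous $(n-1)$-form $\beta$ that is a uniform limit of smooth strongly PE forms and satisfies $d\beta=\alpha$ in the sense of distributions.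

*Proof.* $(1)\Rightarrow(2)$: if $\alpha=d\beta$ with $\beta$ weakly PE, the approximating forms $\gamma_j$ converge uniformly to $\beta$ and $d\gamma_j\to d\beta=\alpha$ uniformly. $(2)\Rightarrow(3)$: let $\beta=\lim\gamma_j$; then $d\gamma_j\to d\beta$ as distributions and $d\gamma_j\to\alpha$ uniformly. $(3)\Rightarrow(1)$: let $\gamma_j\to\beta$ uniformly and let $\varphi$ be a mollifier of mass 1. The forms $\gamma_j*\varphi$ (convolution of coefficients) are smooth and strongly PE, and $\partial^\kappa(\gamma_j*\varphi)=\gamma_j*\partial^\kappa\varphi\to\beta*\partial^\kappa\varphi$ uniformly for every multi-index $\kappa$. So $\beta*\varphi$ is smooth and weakly PE, with $d(\beta*\varphi)=\alpha*\varphi$. By Lemma 3.2, $\alpha-\alpha*\varphi=d\gamma$ with $\gamma$ smooth strongly PE. Then $\alpha=d(\beta*\varphi+\gamma)$. $\square$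

In (2) the $\gamma_j$ are automatically bounded uniformly in $j$. So Lemma 3.3 is the second half of Theorem 2.

## 4. One dimension: a bounded primitive is almost local

**Proposition 4.1.** Let ${\bf T}$ be a repetitive FLC tiling of $\mathbb R$. Every well-balanced class in $H^1(\Omega_{\bf T},\mathbb R)$ is asymptotically negligible.

The aperiodic case is the known result quoted above; here is a direct argument that covers periodic tilings as well.

*Proof.* Let $\alpha=f\,dx$ with radius $R_0$, and let $F'=f$ with $F$ bounded, $a=\inf F$, $b=\sup F$. Fix $\varepsilon>0$.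

**Step 1: $F$ takes nearly the same value at all occurrences of one large patch.** Choose $x_1,x_2$ with $F(x_1)>b-\varepsilon$, $F(x_2)<a+\varepsilon$, and $\rho$ with $x_1,x_2\in[-\rho,\rho]$. Call $\tau$ an occurrence if the $(\rho+R_0)$-patches at $0$ and $\tau$ agree. Then $f(x+\tau)=f(x)$ for $|x|\le\rho$, so $F(x+\tau)=F(x)+c$ on $[-\rho,\rho]$, with $c=F(\tau)-F(0)$. At $x_1$ we get $b\ge F(x_1+\tau)>b-\varepsilon+c$, so $c<\varepsilon$. At $x_2$ we get $a\le F(x_2+\tau)<a+\varepsilon+c$, so $c>-\varepsilon$.

**Step 2: $F$ is determined by patches up to $2\varepsilon$.** By repetitivity there is $D$ such that every $x$ has an occurrence $\tau$ with $|\tau-x|\le D$. Let the $(D+\rho+R_0)$-patches at $x$ and $y$ agree. Then $\tau+y-x$ is an occurrence too, and $f(z+y-x)=f(z)$ for $z$ between $x$ and $\tau$. Hence $F(x)-F(\tau)=F(y)-F(\tau+y-x)$, and Step 1 gives $|F(x)-F(y)|<2\varepsilon$.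

**Step 3: conclusion.** $F$ is bounded, and Lipschitz because $f$ is bounded. By Step 2 and Lemma 3.1, $F$ corresponds to a function in $C(\Omega)$ and is a uniform limit of functions in $\mathcal S$. Lemma 3.3, $(3)\Rightarrow(1)$, applies. $\square$

The natural attempt for $n\ge2$ is to repeat this with a bounded field $V$, $\operatorname{div}V=f$. It stops in Step 1. On a repeated patch the difference $V(\cdot+\tau)-V$ is not a constant but only a divergence-free field, and there are many bounded divergence-free fields on a disc. So near-extremal values of $V$ on the patch do not force the difference to be small. The blocks of Section 1 exploit this freedom.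

## 5. From blocks to a tiling of the plane

**Construction.** Let $t_0=0$, $t_{k+1}=t_k+L_k(1,1)$ and $Q_k=-t_k+[0,L_k]^2$. Then $Q_k=-t_{k+1}+L_k(1,1)+[0,L_k]^2$ is the subsquare $(1,1)$ of $Q_{k+1}$. Since $A_k^0(1,1)=0$, placing $W_k^0$ on $Q_k$ for all $k$ is consistent. The distances from the origin to the left and lower sides of $Q_k$ are $\sum_{j<k}L_j\to\infty$, and to the right and upper sides they are $L_k-\sum_{j<k}L_j\to\infty$. So the $Q_k$ exhaust the plane, and we obtain a coloring $\xi:\mathbb Z^2\to\{0,+,-\}$. Let ${\bf T}_2$ be the tiling by the unit squares $v+[0,1]^2$ with label $\xi(v)$, $v\in\mathbb Z^2$. It is FLC.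

**Hierarchy.** For each $k$, $\xi$ is a concatenation of level-$k$ blocks on the grid $-t_k+L_k\mathbb Z^2$. Indeed, for $m\ge k$ the block on $Q_m$ is such a concatenation on the grid $-t_m+L_k\mathbb Z^2$, and $t_m-t_k=\sum_{k\le j<m}L_j(1,1)\in L_k\mathbb Z^2$. Every $W_k^s$ occurs in $W_{k+1}^0$, hence in $\xi$.

**Repetitive.** Any finite patch lies in some $Q_k$, hence in a copy of $W_k^0$. Every level-$(k+1)$ block contains $W_k^0$, and these blocks tile the plane.

**Aperiodic.** Let $p\neq0$ be a period; then $p\in\mathbb Z^2$. Take $k$ with $|p_1|,|p_2|\le N_k/2-2$ and an occurrence of $W_{k+1}^0$. The vector $L_kp$ is also a period. It carries the subblock at $(c_k-1,c_k)$, which is $W_k^+$, onto the subblock at $(c_k-1+p_1,\,c_k+p_2)$. Here $1\le c_k-1+p_1\le N_k-3$ and $2\le c_k+p_2\le N_k-2$, so this subblock belongs to the same $W_{k+1}^0$, and it is $W_k^0$ or $W_k^-$. Its charge is $0$ or $-L_k$, not $L_k$: a contradiction.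

**The form.** Let $f=\sum_v\xi(v)1_{v+[0,1)^2}$, and let $f_k^s$ be the analogous function of $W_k^s$ on $[0,L_k]^2$. Fix $0\le\varphi\in C_c^\infty(B_{1/4}(0))$ with $\int\varphi=1$ and put
$$\alpha_2=(f*\varphi)\,dx\wedge dy .$$
It is smooth, and strongly PE with radius $1$, since $(f*\varphi)(x)$ depends only on the labels of the tiles meeting $B_{1/4}(x)$.

## 6. Flows in squares, and why superposition is unbounded

We want a bounded $V$ with $\operatorname{div}V=f$. We build it block by block, so we need a notion of flow on a square that remembers the flux through the sides.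

**Definition.** Let $Q$ be a square with sides parallel to the axes, $V$ and $g$ bounded measurable on $Q$, and $a,b\in\mathbb R$. $V$ is an *$(a,b)$-flow for $g$* if for all $\eta\in C_c^\infty(\mathbb R^2)$
$$\int_QV\cdot\nabla\eta+\int_Qg\,\eta=b\int_{\text{right side}}\eta\,dy-a\int_{\text{left side}}\eta\,dy.\tag{1}$$

For smooth $V$, integration by parts shows that (1) says: $\operatorname{div}V=g$, $V_1=a$ on the left side, $V_1=b$ on the right side, and $V_2=0$ on top and bottom.

**Examples.** On $[0,1]^2$: $(x,0)$ is a $(0,1)$-flow for $1$; $(1-x,0)$ is a $(1,0)$-flow for $-1$; $(1,0)$ is a $(1,1)$-flow for $0$.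

**Gluing.** Let a square be subdivided into a grid of subsquares carrying flows. Suppose that for horizontally adjacent subsquares the right value of the left one equals the left value of the right one, that all subsquares in the first column have left value $a$, and that all in the last column have right value $b$. Summing the identities (1), the contributions of interior vertical sides cancel. So the glued field is an $(a,b)$-flow for the glued function.

**The plan.** For each $k$ we want $F_k^0,F_k^+,F_k^-$ of types $(0,0),(0,1),(1,0)$ for $f_k^0,f_k^+,f_k^-$, that is, the charge $L_k$ of $W_k^+$ leaves through the right side with density $1$. In $W_{k+1}^0$ the flux $1$ leaving the positive square of the pair enters the negative square next to it, and the fields glue. In $W_{k+1}^+$ the column $N_k-2$ of positive blocks produces flux $1$ on its right side, and this flux has to cross the last column, which consists of blocks $W_k^0$. So we also need a $(1,1)$-flow $G_k$ for $f_k^0$.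

**The obvious choice fails.** One could take $G_k=F_k^0+(1,0)$. Start from $F_0^0=0$ and the examples above, and let $a_k$ be the essential supremum of the first component of $F_k^0$. The field $F_{k+2}^0$ contains a copy of $F_{k+1}^+$, which contains copies of $G_k=F_k^0+(1,0)$ in its last column. So $a_{k+2}\ge a_k+1$. Also $a_1=1$, because $F_1^0$ contains $F_0^+=(x,0)$. Hence $a_{2j+1}\ge j+1$, and the bound is lost. What goes wrong is that the through-flow $(1,0)$ is added on top of earlier through-flows on nested squares.

**The remedy.** Only the values on the sides of $G_k$ are prescribed. Inside, the through-flow may be rerouted so that it avoids the set where $F_k^0\ne0$. That set is contained in the union of the pairs of all levels: sparse obstacles of all sizes. Let $P_0=\emptyset$ and let $P_{k+1}\subset[0,L_{k+1}]^2$ be the union of the two pair subsquares of $A_k^0$ and of the translates of $P_k$ in all subsquares with $A_k^0=0$. A through-flow is $\nabla^\perp\psi=(\partial_y\psi,-\partial_x\psi)$ for a stream function $\psi$; for $\psi=y$ it is $(1,0)$. Rerouting means changing $\psi$ so that it becomes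 locally constant on the obstacles, with its boundary values fixed. The price is the growth of the Lipschitz constant, which the next section bounds.

## 7. Making a stream function constant on all obstacles

Put
$$\varepsilon_k=\frac1{\log(N_k/6)}=\frac1{2^k\log3}\le2^{-k},\qquad K_k=\prod_{j<k}(1+\varepsilon_j),\qquad K=\prod_{j\ge0}(1+\varepsilon_j)\le e^{\sum_j\varepsilon_j}\le e^2 .$$

**Lemma 7.1 (clearing).** Let $\psi$ be Lipschitz with constant $M$ on $Q=[0,L_k]^2$. There is $\tilde\psi$ on $Q$ with $\tilde\psi=\psi$ on $\partial Q$, Lipschitz constant $\le K_kM$, and $\nabla\tilde\psi=0$ a.e. on $P_k$.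

*Proof.* Induction on $k$. For $k=0$, $P_0=\emptyset$ and $K_0=1$; take $\tilde\psi=\psi$. Suppose the lemma holds for $k$, and let $Q=[0,L_{k+1}]^2$, $N=N_k$, $L=L_k$.

**Step 1: clear the big pair with a logarithmic cutoff.** Let $P$ be the $2L\times L$ rectangle formed by the pair and $p$ its center, $p=(c_kL,(c_k+\frac12)L)$. The half-diagonal of $P$ is $\frac{\sqrt5}2L$, so $P\subset B_{2L}(p)$. Also $\operatorname{dist}(p,\partial Q)=(\frac N2-\frac12)L>\frac{NL}3$. Let
$$h(r)=\begin{cases}1,&r\le2L,\\[2pt]\dfrac{\log(NL/3r)}{\log(N/6)},&2L\le r\le NL/3,\\[4pt]0,&r\ge NL/3.\end{cases}$$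
This is continuous, $0\le h\le1$, and $r|h'(r)|\le1/\log(N/6)=\varepsilon_k$. With $r=|\cdot-p|$ put
$$\psi_1=\psi-h(r)\,(\psi-\psi(p)).$$
Then $\psi_1=\psi$ on $\partial Q$ (there $h=0$), and $\psi_1=\psi(p)$ on $P$ (there $h=1$). The function $\psi_1$ is Lipschitz, and since $|\psi-\psi(p)|\le Mr$, almost everywhere
$$|\nabla\psi_1|\le(1-h)|\nabla\psi|+|\psi-\psi(p)|\,|h'(r)|\le M+Mr|h'(r)|\le(1+\varepsilon_k)M .$$
A Lipschitz function on a convex set whose gradient is bounded a.e. by a constant has that constant as a Lipschitz constant. So $\psi_1$ is $(1+\varepsilon_k)M$-Lipschitz on $Q$.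

**Step 2: clear the smaller obstacles.** On each subsquare with $A_k^0=0$, replace $\psi_1$ by the function that the induction hypothesis provides: same values on the boundary of the subsquare, Lipschitz constant $\le K_k(1+\varepsilon_k)M=K_{k+1}M$, gradient zero a.e. on the translate of $P_k$. On the pair keep $\psi_1$, which is constant there.

**Step 3: glue.** The resulting $\tilde\psi$ is continuous, since boundary values on the subsquares were kept, and equals $\psi$ on $\partial Q$. It is $K_{k+1}M$-Lipschitz on each of finitely many convex pieces of the convex set $Q$. Cutting a segment between two points of $Q$ at the borders of the pieces shows that it is $K_{k+1}M$-Lipschitz on $Q$. Its gradient vanishes a.e. on $P_{k+1}$. $\square$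

The cost of clearing an obstacle of size $L$ inside a square of size $NL$ is a factor $1+1/\log(N/6)$. The numbers $N_k$ grow doubly exponentially exactly so that the product of these factors converges.

## 8. Bounded flows on all blocks

**Lemma 8.1.** For each $k$ there are measurable fields $F_k^0,F_k^+,F_k^-,G_k$ on $[0,L_k]^2$, all bounded by $K$, such that:

* $F_k^0$ is a $(0,0)$-flow for $f_k^0$ and vanishes a.e. off $P_k$;
* $F_k^+$ is a $(0,1)$-flow for $f_k^+$, and $F_k^-$ is a $(1,0)$-flow for $f_k^-$;
* $G_k$ is a $(1,1)$-flow for $f_k^0$.

Moreover the restriction of $F_{k+1}^0$ to each subsquare with $A_k^0=0$ is a translate of $F_k^0$.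

*Proof.* For $k=0$ take $F_0^0=0$, $F_0^+=(x,0)$, $F_0^-=(1-x,0)$, $G_0=(1,0)$, the examples of Section 6; they are bounded by $1\le K$. Now let the fields of level $k$ be given.

**The field $F_{k+1}^0$.** Put $F_k^{A_k^0(i,j)}$ in subsquare $(i,j)$. The values match: on the side between the two pair squares both are $1$, and on all other vertical sides both are $0$. So we have a $(0,0)$-flow for $f_{k+1}^0$. It vanishes a.e. off $P_{k+1}$: the pair squares belong to $P_{k+1}$, and in the other subsquares $F_k^0$ vanishes a.e. off the translate of $P_k$. The last claim of the lemma holds by construction.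

**The field $F_{k+1}^+$.** Fill the columns $i<N_k-2$ as in $F_{k+1}^0$, column $N_k-2$ with $F_k^+$, and column $N_k-1$ with $G_k$. The underlying function is $f_{k+1}^+$. Values match: $0$ between columns $N_k-3$ and $N_k-2$, and $1$ between columns $N_k-2$ and $N_k-1$. The left value of the whole is $0$, the right value is $1$.

**The field $F_{k+1}^-$.** Fill column $0$ with $G_k$, column $1$ with $F_k^-$, and the columns $i\ge2$ as in $F_{k+1}^0$. Values match: $1$ between columns $0$ and $1$, and $0$ between columns $1$ and $2$. The type is $(1,0)$, for the function $f_{k+1}^-$.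

**The field $G_{k+1}$.** Apply Lemma 7.1 at level $k+1$ to $\psi(x,y)=y$, which has Lipschitz constant $1$, and put $G_{k+1}=F_{k+1}^0+\nabla^\perp\tilde\psi$. First, $\nabla^\perp\tilde\psi$ is a $(1,1)$-flow for $0$. Indeed $\nabla^\perp y=(1,0)$ is one, and $\theta=\tilde\psi-y$ is Lipschitz and vanishes on $\partial Q$, so
$$\int_Q\nabla^\perp\theta\cdot\nabla\eta=\int_Q(\partial_y\theta\,\partial_x\eta-\partial_x\theta\,\partial_y\eta)=-\int_Q\theta\,(\partial_y\partial_x\eta-\partial_x\partial_y\eta)=0 .$$
Adding the $(0,0)$-flow $F_{k+1}^0$ for $f_{k+1}^0$ gives a $(1,1)$-flow for $f_{k+1}^0$.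

**The bound.** The fields $F_{k+1}^0,F_{k+1}^\pm$ are bounded by $K$ because their pieces are. In $G_{k+1}$ the first summand vanishes a.e. off $P_{k+1}$ and the second vanishes a.e. on $P_{k+1}$. So at almost every point only one of them is nonzero, and $|G_{k+1}|\le\max(K,K_{k+1})\le K$. $\square$

**The field on the plane.** Let $V$ on $Q_k$ be the translate of $F_k^0$ by $-t_k$, for every $k$. Since $Q_k$ is the $(1,1)$ subsquare of $Q_{k+1}$ and $A_k^0(1,1)=0$, the last statement of Lemma 8.1 makes this consistent. So $|V|\le K$ on $\mathbb R^2$. Any $\eta\in C_c^\infty(\mathbb R^2)$ is supported in the interior of some $Q_k$, and (1) gives $\int V\cdot\nabla\eta+\int f\eta=0$. Thus $\operatorname{div}V=f$ as distributions. Hence $V*\varphi$ is smooth, bounded by $K$, and $\operatorname{div}(V*\varphi)=f*\varphi$. If $\beta_2$ is the $1$-form of $V*\varphi$, then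
$$\alpha_2=d\beta_2,\qquad\|\beta_2\|_\infty\le K\le e^2.\tag{2}$$

## 9. Products with another tiling: part (a) for every $n\ge2$

For $n=2$ let ${\bf T}={\bf T}_2$, $\alpha=\alpha_2$, $\beta=\beta_2$; part (a) is (2). For $n\ge3$ let ${\bf T}'$ be any aperiodic repetitive FLC tiling of $\mathbb R^{n-2}$. For instance take the product of $n-2$ copies of the tiling ${\bf T}_1$ of Example 1; that products inherit these properties is checked next. Let ${\bf T}={\bf T}_2\times{\bf T}'$, with tiles $t\times t'$ and pairs of labels.

**FLC and repetitivity.** If $t\times t'$ meets $B_R(x,w)$, then $t$ meets $B_R(x)$ and $t'$ meets $B_R(w)$. So FLC is inherited. Moreover, if the $R$-patches of ${\bf T}_2$ at $x$ and $x+\tau$ agree, and those of ${\bf T}'$ at $w$ and $w+\tau'$ agree, then the $R$-patches of ${\bf T}$ at $(x,w)$ and $(x+\tau,w+\tau')$ agree. The set of such $(\tau,\tau')$ is a product of relatively dense sets, hence relatively dense.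

**Aperiodicity.** If $(p,p')$ is a period of ${\bf T}$, then $p$ is a period of ${\bf T}_2$ and $p'$ one of ${\bf T}'$, so both vanish. These arguments work for any two factors.

**The form.** With $w$ the coordinate in $\mathbb R^{n-2}$ and $dw=dw_1\wedge\dots\wedge dw_{n-2}$ put
$$\alpha=\alpha_2\wedge dw,\qquad\beta=\beta_2\wedge dw,\qquad d\beta=\alpha .$$
The form $\beta$ corresponds to the field $(V*\varphi,0)$, so it is smooth and $\|\beta\|_\infty\le K$. It remains to see that $\alpha$ is strongly PE. Let the $R$-patches of ${\bf T}$ at $(x,w)$ and $(x',w')$ agree. If a tile $t$ of ${\bf T}_2$ meets $B_R(x)$, choose a tile $t'\ni w$ of ${\bf T}'$. Then $t\times t'$ meets $B_R(x,w)$, so its translate by $(x'-x,w'-w)$ is a tile of ${\bf T}$, and $t+x'-x$ is a tile of ${\bf T}_2$ with the label of $t$. By symmetry the $R$-patches of ${\bf T}_2$ at $x$ and $x'$ agree. So $\alpha$ has the radius of $\alpha_2$. This proves (a).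

## 10. Comparing fluxes through two nearly identical boundaries: part (b)

Let $\beta'$ be of class $C^1$ with $d\beta'=\alpha$ and $\|\beta'\|_\infty\le M$. Let $\gamma$ be strongly PE with radius $R$, and let $\|\beta'-\gamma\|_\infty\le\varepsilon<\infty$. We show $\varepsilon\ge\frac18$.

**Step 1: two boxes.** Put $\ell=R+2$ and take any $k$ with $L_k\ge2R+5$. Write $N=N_k$ and $S=[0,L_{k+1}]^2$. Choose $z^+,z^0\in\mathbb Z^2$ such that $\xi$ carries $W_{k+1}^+$ on $z^++S$ and $W_{k+1}^0$ on $z^0+S$. Set $\tau=z^0-z^+$ and, for $s\in\{+,0\}$ and $m>0$,
$$D=[\ell,L_{k+1}-\ell]^2,\qquad D^s=z^s+D,\qquad E^s=D^s\times[0,m]^{n-2},$$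
where the last factor is absent if $n=2$. The two blocks differ only inside the strip
$$Y=[(N-2)L_k,(N-1)L_k]\times[0,L_{k+1}].$$
The vertical sides of $D$ have distance at least $L_k-\ell\ge R+3$ from $Y$: the right one has distance exactly $L_{k+1}-\ell-(N-1)L_k=L_k-\ell$, and the left one is further away.

**Step 2: the charges in the boxes differ by nearly $L_{k+1}$ per unit of $[0,m]^{n-2}$.** Let $g=f_{k+1}^+-f_{k+1}^0$ on $S$, extended by $0$. It is supported in $Y$, $|g|\le2$. In column $N-2$ of the arrays there are $N$ blocks $W_k^+$ against $N$ blocks $W_k^0$, so $\int g=NL_k=L_{k+1}$. Since $\ell>\frac14$, the values of $f*\varphi$ on $D^s$ involve only $f$ on $z^s+S$, so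
$$\int_{E^+}\alpha-\int_{E^0}\alpha=m^{n-2}\Delta,\qquad\Delta=\int_Dg*\varphi=\int g(y)\Phi(y)\,dy,\qquad\Phi(y)=\int_D\varphi(x-y)\,dx .$$
Here $0\le\Phi\le1$, and $\Phi(y)=1$ if $B_{1/4}(y)\subset D$. By Step 1 this holds for all $y\in Y$ except those within $\ell+\frac14$ of the top or the bottom of $Y$. The exceptional $y$ have area at most $2(\ell+1)L_k$, so
$$\Delta\ge L_{k+1}-2\cdot2(\ell+1)L_k=L_{k+1}-(4R+12)L_k.\tag{3}$$

**Step 3: on most of the lateral boundary the two fluxes agree up to $2\varepsilon$.** Let $x\in\partial D^+$. Tiles of ${\bf T}_2$ meeting $B_R(x)$ lie within $R+\sqrt2<\ell$ of $x$, so they lie in $z^++S$. Suppose that the horizontal distance from $x$ to $z^++Y$ exceeds $R+2$. These tiles stay within horizontal distance $R+1$ of $x$, so none of them lies in $z^++Y$. Their translates by $\tau$ lie in $z^0+S$, outside $z^0+Y$, and carry the same labels. So the $R$-patches of ${\bf T}_2$ at $x$ and $x+\tau$ agree, hence those of ${\bf T}$ at $(x,w)$ and $(x+\tau,w)$ agree for every $w$. Therefore $\gamma(x,w)=\gamma(x+\tau,w)$ and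
$$|\beta'(x,w)-\beta'(x+\tau,w)|\le2\varepsilon .$$
Since the vertical sides of $D^+$ have distance at least $R+3$ from the strip, the exceptional $x\in\partial D^+$ lie on the top and bottom sides only. Their total length is at most $2(L_k+2R+4)\le4L_k$. At exceptional points the difference is at most $2M$.

**Step 4: Stokes.** We have $\int_{E^s}\alpha=\int_{\partial E^s}\beta'$. The lateral parts $\partial D^s\times[0,m]^{n-2}$ correspond to each other under translation by $(\tau,0)$, and $\partial D^+$ has length at most $4L_{k+1}$. The remaining faces $D^s\times\partial[0,m]^{n-2}$ have, for each $s$, total area at most $2(n-2)m^{n-3}L_{k+1}^2$ (there are none if $n=2$). Therefore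
$$m^{n-2}\Delta\le m^{n-2}\bigl(2\varepsilon\cdot4L_{k+1}+2M\cdot4L_k\bigr)+4M(n-2)m^{n-3}L_{k+1}^2 .$$
Divide by $m^{n-2}$, let $m\to\infty$ if $n\ge3$, use (3), and divide by $L_{k+1}=N_kL_k$:
$$1-\frac{4R+12}{N_k}\le8\varepsilon+\frac{8M}{N_k}.$$
Here $R,M,\varepsilon$ are fixed, and $k$ may be as large as we like. Letting $k\to\infty$ gives $\varepsilon\ge\frac18$.

**Step 5: conclusion.** A $C^1$ primitive of $\alpha$ that is a uniform limit of smooth strongly PE forms would be bounded and would have strongly PE forms at arbitrarily small distance, which we have excluded. A smooth weakly PE primitive would be of this kind. So $[\alpha]$ is well-balanced but not asymptotically negligible. This proves Theorem 1 except for unique ergodicity, and together with Proposition 4.1 it proves the Corollary. $\square$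

## 11. Uniform pattern frequencies and unique ergodicity

Let $\zeta$ be a coloring of $\mathbb Z^d$ with finitely many colors, and ${\bf T}_\zeta$ the tiling of $\mathbb R^d$ by the cubes $v+[0,1]^d$ with labels $\zeta(v)$. We say that $\zeta$ has *uniform frequencies* if for every finite pattern, the number of its occurrences in a cube of side $m$, divided by $m^d$, converges as $m\to\infty$ uniformly in the position of the cube.

**Lemma 11.1.** If $\zeta$ has uniform frequencies, the hull $\Omega$ of ${\bf T}_\zeta$ is uniquely ergodic.

*Proof.* Let $g\in\mathcal S$ have radius $R$, and let $q>R+1$ be an integer. Tiles meeting $B_R(v+t)$ with $v\in\mathbb Z^d$, $t\in[0,1]^d$, are cubes $v'+[0,1]^d$ with $|v_i'-v_i|\le R+1<q$. So $\int_{v+[0,1]^d}g$ depends only on the restriction of $\zeta$ to $v+\{-q,\dots,q\}^d$, up to translation. There are finitely many such patterns. Hence $m^{-d}\int_{[0,m]^d}g(x+y)\,dy$ converges, uniformly in $x$, to a constant $c(g)$; the errors at the boundary of the cube are $O(1/m)$. In other words, the averages $m^{-d}\int_{[0,m]^d}\hat g(\omega-y)\,dy$ converge to $c(g)$ uniformly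 on the orbit of ${\bf T}_\zeta$, and by continuity uniformly on $\Omega$. Integrating against an invariant probability measure $\lambda$ gives $\lambda(\hat g)=c(g)$. By Lemma 3.1(3) this determines $\lambda$. $\square$

**The coloring $\xi$.** Let $P$ be a pattern contained in an $r\times r$ square, and let $\delta_k^s$ be the number of occurrences of $P$ inside $W_k^s$, divided by $L_k^2$. In $W_{k+1}^s$ at most $N_k+2$ of the $N_k^2$ subblocks differ from $W_k^0$. An occurrence that is not inside a subblock crosses one of at most $2N_k$ grid lines, and at most $rL_{k+1}$ occurrences cross a given line. Since $0\le\delta_k^s\le1$,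
$$|\delta_{k+1}^s-\delta_k^0|\le\frac{N_k+2}{N_k^2}+\frac{2N_krL_{k+1}}{L_{k+1}^2}=\frac{N_k+2}{N_k^2}+\frac{2r}{L_k}.$$
The right side is summable. So $\delta_k^0$ converges to some $\delta$, and $\delta_k^s\to\delta$ for all $s$. Now take any square of side $m$. The level-$k$ blocks not entirely inside it cover an area at most $4L_km$ of it, and at most $2(m/L_k+1)$ grid lines meet it, each crossed by at most $rm$ occurrences. So the number of occurrences of $P$ divided by $m^2$ differs from $\delta$ by at most
$$\max_s|\delta_k^s-\delta|+\frac{2r}{L_k}+\frac{8L_k+2r}{m},$$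
uniformly in position. Let $m\to\infty$ and then $k\to\infty$: $\xi$ has uniform frequencies, and the hull of ${\bf T}_2$ is uniquely ergodic.

**The coloring $u$ of Example 1.** Let $u_k(j)=u(j)$ if $2^k\nmid j$ and $u_k(j)=0$ otherwise; it has period $2^k$. For a pattern of length $r$ let $e(j)=1$ if it occurs in $u$ at $j$ and $0$ otherwise, and define $e_k$ likewise with $u_k$. In an interval $I$ of $m$ integers, $e\ne e_k$ at no more than $r(m/2^k+1)$ places, and the average of $e_k$ over $I$ differs from its mean $\mu_k$ over a period by at most $2^{k+1}/m$. So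
$$\Bigl|\frac1m\sum_{j\in I}e(j)-\mu_k\Bigr|\le\frac r{2^k}+\frac{r+2^{k+1}}m .$$
Hence the averages over long intervals form a Cauchy family, uniformly in position, and $u$ has uniform frequencies.

**Products.** Let ${\bf T}_a,{\bf T}_b$ be FLC tilings of $\mathbb R^{a},\mathbb R^{b}$ with uniquely ergodic hulls and invariant measures $\mu,\mu'$. The hull of ${\bf T}_a\times{\bf T}_b$ is $\Omega_{{\bf T}_a}\times\Omega_{{\bf T}_b}$, because the orbit of the product is the product of the orbits. Let $\lambda$ be an invariant probability measure. For fixed $0\le\Phi'\in C(\Omega_{{\bf T}_b})$ the functional $\Phi\mapsto\lambda(\Phi\otimes\Phi')$ is positive and $\mathbb R^a$-invariant, so it equals $c(\Phi')\mu(\Phi)$ with $c(\Phi')=\lambda(1\otimes\Phi')$. The functional $c$ is positive, $\mathbb R^b$-invariant and $c(1)=1$, so $c=\mu'$. Thus $\lambda=\mu\otimes\mu'$, since by Stone–Weierstrass the sums of products $\Phi\otimes\Phi'$ are dense.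

So with ${\bf T}'$ a product of $n-2$ copies of ${\bf T}_1$ (or any uniquely ergodic ${\bf T}'$), the hull of ${\bf T}_2\times{\bf T}'$ is uniquely ergodic. The proof of Theorem 1 is complete. $\square$

## 12. Well-balanced means boundedly approximable

Here we prove the first half of Theorem 2; the second half is Lemma 3.3. Let ${\bf T}$ be FLC, $\Omega=\Omega_{\bf T}$, and $\alpha=f\,\mathrm{vol}$ with $f\in\mathcal S$ (a new $f$). We identify $(n-1)$-forms with fields $V$ and use the equivalent norm $\|V\|=\max_i\sup|V_i|$. Let $\varphi_\delta\ge0$ be smooth, of mass $1$, supported in $B_\delta(0)$.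

**The direction "if".** Let $V_j$ be the fields of the $\gamma_j$, with $\|V_j\|\le C$ and $\operatorname{div}V_j\to f$ uniformly. Since $L^\infty$ is the dual of the separable space $L^1$, a subsequence converges weak-$*$ to some bounded $V$. For $\eta\in C_c^\infty(\mathbb R^n)$, $-\int V\cdot\nabla\eta=\lim\int\eta\operatorname{div}V_j=\int f\eta$, so $\operatorname{div}V=f$. Then $V*\varphi_1$ is smooth and bounded with divergence $f*\varphi_1$. By Lemma 3.2, $f-f*\varphi_1$ is the divergence of a bounded smooth field. So $[\alpha]$ is well-balanced.

**The direction "only if".** Let $\operatorname{div}V=f$ with $V$ smooth, $\|V\|\le C$, $C>0$. We show that for every $\varepsilon>0$ there is $U\in\mathcal S^n$ with $\|U\|\le C$ and $\|f-\operatorname{div}U\|_\infty\le\varepsilon$. The proof is by duality: a failure gives a measure on $\Omega$, which we lift equivariantly to a larger space on which $V$ lives as a continuous function after smoothing.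

**Step 1: a separating measure.** Suppose the claim fails for some $\varepsilon>0$. The sets $\{\widehat{\operatorname{div}U}:U\in\mathcal S^n,\|U\|\le C\}$ and the $\varepsilon$-ball about $\hat f$ in $C(\Omega)$ are convex and disjoint, and the second is open. By Hahn–Banach there is a finite signed measure $\nu\in M(\Omega)=C(\Omega)^*$ with
$$\nu(\hat f)>C\kappa,\qquad\kappa=\sup\{\nu(\widehat{\operatorname{div}U}):U\in\mathcal S^n,\ \|U\|\le1\}<\infty.\tag{4}$$

**Step 2: notation.** On a compact space with an $\mathbb R^n$-action let $\tau_t\nu(\Phi)=\int\Phi(\omega+t)\,d\nu(\omega)$. For $\rho\in C_c(\mathbb R^n)$ let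
$$(\Phi*\rho)(\omega)=\int\Phi(\omega+t)\rho(t)\,dt,\qquad(\rho*\nu)(\Phi)=\nu(\Phi*\rho).$$
At $\omega={\bf T}-x$ we have $\omega+t={\bf T}-(x-t)$, so $\hat g*\rho$ is the extension of the ordinary convolution $g*\rho$. We have $\|\rho*\nu\|\le\|\rho\|_{L^1}\|\nu\|$, and $\rho*(\sigma*\nu)=\sigma*(\rho*\nu)$.

**Step 3: the derivatives of $\nu$ are small.** Put $\mu_i=\partial_i\varphi_\delta*\nu$. We claim
$$\sum_i\|\mu_i\|\le\kappa.\tag{5}$$
Let $U_i\in C(\Omega)$ with $|U_i|\le1$. By Lemma 3.1(3), after dividing approximants by numbers tending to $1$, there are $U^{(j)}\in\mathcal S^n$ with $\|U^{(j)}\|\le1$ and $\hat U_i^{(j)}\to U_i$ uniformly. The field $U^{(j)}*\varphi_\delta$ is in $\mathcal S^n$ with norm $\le1$, and its divergence is $\sum_iU_i^{(j)}*\partial_i\varphi_\delta$. So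
$$\sum_i\mu_i(U_i)=\lim_j\sum_i\nu(\hat U_i^{(j)}*\partial_i\varphi_\delta)=\lim_j\nu\bigl(\widehat{\operatorname{div}(U^{(j)}*\varphi_\delta)}\bigr)\le\kappa .$$
The $U_i$ can be chosen independently, so (5) follows.

**Step 4: an extension of the hull on which $V$ lives.** Let $\Omega'$ be the closure of the orbit of $({\bf T},V)$ in $\Omega\times\{W\in L^\infty(\mathbb R^n)^n:\|W\|\le C\}$, the second factor with the weak-$*$ topology, under the action $(\omega,W)-x=(\omega-x,W(\cdot+x))$. The second factor is compact and metrizable. The action on it is continuous, because $\int W(y+x)h(y)\,dy=\int W(y)h(y-x)\,dy$ and translation is continuous in $L^1$. So $\Omega'$ is a compact metrizable $\mathbb R^n$-space. The projection $\pi:\Omega'\to\Omega$ is continuous and equivariant. It is surjective, since its image is compact and contains the dense orbit of ${\bf T}$.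

**Step 5: lifting measures equivariantly.** Let $\mathcal L$ be the set of linear maps $\Lambda:M(\Omega)\to M(\Omega')$ with $\|\Lambda\|\le1$ and $\pi_*\Lambda\sigma=\sigma$ for all $\sigma\in M(\Omega)$. We want $\Lambda\in\mathcal L$ that commutes with all $\tau_t$.

*$\mathcal L$ is not empty.* For closed $A\subset\Omega'$ the set $\{\omega:\pi^{-1}(\omega)\cap A\ne\emptyset\}=\pi(A)$ is closed. An open set in $\Omega'$ is a countable union of closed sets, so for open $A$ the set $\pi(A)$ is Borel. By the Kuratowski–Ryll-Nardzewski selection theorem, $\pi$ has a Borel section $s$, and $\sigma\mapsto s_*\sigma$ is in $\mathcal L$.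

*$\mathcal L$ is convex and compact* for pointwise weak-$*$ convergence. Convexity is clear. $\mathcal L$ is a subset of the product over $\sigma\in M(\Omega)$ of the weak-$*$ compact balls of radius $\|\sigma\|$ in $M(\Omega')$, and the conditions of linearity and $\pi_*\Lambda\sigma=\sigma$ are closed.

*The action.* The maps $\Lambda\mapsto\tau_t\Lambda\tau_{-t}$ are affine and continuous, and they commute with each other. They map $\mathcal L$ to itself, because $\pi_*\tau_t\Lambda\tau_{-t}\sigma=\tau_t\pi_*\Lambda\tau_{-t}\sigma=\sigma$. By the Markov–Kakutani theorem they have a common fixed point $\Lambda$, that is, $\tau_t\Lambda=\Lambda\tau_t$ for all $t$.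

**Step 6: $\Lambda$ commutes with the smoothings that we need.** Let $\nu_\delta=\varphi_\delta*\nu$. Then $\tau_s\nu_\delta=\varphi_\delta(\cdot-s)*\nu$, so
$$\|\tau_s\nu_\delta-\nu_\delta\|\le\|\varphi_\delta(\cdot-s)-\varphi_\delta\|_{L^1}\|\nu\| ,$$
and $t\mapsto\tau_t\nu_\delta$ is norm continuous. So $\partial_i\varphi_\delta*\nu_\delta=\int\partial_i\varphi_\delta(t)\,\tau_t\nu_\delta\,dt$ is a norm-convergent (Bochner) integral. The bounded operator $\Lambda$ may be taken inside, and it commutes with $\tau_t$. Hence
$$\Lambda(\partial_i\varphi_\delta*\nu_\delta)=\partial_i\varphi_\delta*\Lambda\nu_\delta.\tag{6}$$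

**Step 7: the divergence equation on $\Omega'$.** Let $H_i(\omega,W)=(W_i*\varphi_\delta)(0)=\int W_i(-t)\varphi_\delta(t)\,dt$. Then $H_i\in C(\Omega')$ and $|H_i|\le C$. At $({\bf T},V)-x$ the value of $H_i$ is $(V_i*\varphi_\delta)(x)$, so the value of $\sum_iH_i*\partial_i\varphi_\delta$ there is
$$\sum_i(V_i*\varphi_\delta*\partial_i\varphi_\delta)(x)=(\operatorname{div}V*\varphi_\delta*\varphi_\delta)(x)=(f*\varphi_\delta*\varphi_\delta)(x).$$
By density of the orbit,
$$\sum_iH_i*\partial_i\varphi_\delta=(\hat f*\varphi_\delta*\varphi_\delta)\circ\pi\quad\text{on }\Omega'.\tag{7}$$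

**Step 8: the contradiction.** Using in turn the definition of $\nu_\delta$, $\pi_*\Lambda\nu_\delta=\nu_\delta$ with (7), the definition of $\partial_i\varphi_\delta*\Lambda\nu_\delta$ with (6), $\|\Lambda\|\le1$ with $|H_i|\le C$, and (5),
$$\nu(\hat f*\varphi_\delta*\varphi_\delta*\varphi_\delta)=\nu_\delta(\hat f*\varphi_\delta*\varphi_\delta)=\sum_i(\Lambda\nu_\delta)(H_i*\partial_i\varphi_\delta)=\sum_i\Lambda(\partial_i\varphi_\delta*\nu_\delta)(H_i)$$
$$\le C\sum_i\|\partial_i\varphi_\delta*\nu_\delta\|=C\sum_i\|\varphi_\delta*\mu_i\|\le C\sum_i\|\mu_i\|\le C\kappa .$$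
As $\delta\to0$, $\hat f*\varphi_\delta*\varphi_\delta*\varphi_\delta\to\hat f$ uniformly, because $f$ is uniformly continuous. So $\nu(\hat f)\le C\kappa$, which contradicts (4). Hence the claim holds for every $\varepsilon>0$. Taking $\varepsilon=1/j$ gives strongly PE smooth $\gamma_j$, bounded uniformly in $j$, with $\|\alpha-d\gamma_j\|_\infty\to0$. This proves Theorem 2. $\square$
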